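
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Incommensurable arithmetic hyperbolic 5-manifolds\\ with the same totally geodesic submanifolds}


\begin{abstract}
We show that there are incommensurable arithmetic manifolds with precisely the same totally geodesic submanifolds, counted with multiplicity up to free homotopy. The examples are closed hyperbolic 5-manifolds attached to division algebras of degree $4$ over $\mathbb Q$ that differ only in the signs of their local invariants $\pm\frac14$; their totally geodesic submanifolds are closed geodesics and closed hyperbolic 3-manifolds, and 3-dimensional ones always occur. For every even $k\ge4$ we obtain $2^{k-2}$ pairwise incommensurable manifolds of this kind. We also determine, among all manifolds arising from degree-4 algebras with the same real form, which ones share the commensurability classes of their totally geodesic submanifolds with a given manifold attached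 to an algebra of this kind, and we show that the manifolds in the main construction are representation equivalent.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $G$ be a connected semisimple Lie group without compact factors and $X$ its symmetric space of non-compact type, with a fixed $G$-invariant Riemannian metric. A lattice $\Gamma<G$ is \emph{arithmetic} if there are a semisimple algebraic group $\mathbf S$ over $\mathbb Q$ and a surjective homomorphism $\phi:\mathbf S(\mathbb R)^0\to G$ with compact kernel such that $\phi(\mathbf S(\mathbb Z)\cap\mathbf S(\mathbb R)^0)$ is commensurable with $\Gamma$. An \emph{arithmetic manifold} is a finite-volume quotient $M=\Gamma\backslash X$ by a torsion-free irreducible arithmetic lattice $\Gamma<G$. Two finite-volume Riemannian manifolds are \emph{commensurable} if they have isometric finite-sheeted covers. For $M_i=\Gamma_i\backslash X$ $(i=1,2)$ this means that $\Gamma_1$ is commensurable in $\operatorname{Isom}(X)$ with a conjugate of $\Gamma_2$.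

Let $X'\subsetneq X$ be a totally geodesic subspace of positive dimension. We call $X'$ \emph{admissible} for $\Gamma$ if its full stabilizer $\Lambda=\operatorname{Stab}_\Gamma(X')$ acts on $X'$ with finite covolume. A \emph{totally geodesic submanifold} of $M=\Gamma\backslash X$ is the induced map
\[
 f_{X'}:\Lambda\backslash X'\longrightarrow M
\]
for an admissible $X'$; its domain, with the induced metric, is the \emph{underlying abstract manifold}. Only the maps $f_{X'}$ are counted, not their compositions with finite covers. Two totally geodesic submanifolds $f:N_1\to M$ and $g:N_2\to M$ are \emph{identified} if there is an isometry $\varphi:N_1\to N_2$ with $g\circ\varphi$ freely homotopic to $f$. For an isometry class $N$ let $m_M(N)$ be the number (cardinality) of identification classes of totally geodesic submanifolds of $M$ whose underlying abstract manifold is isometric to $N$. We consider three relations between $M_1=\Gamma_1\backslash X$ and $M_2=\Gamma_2\backslash X$.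
\begin{enumerate}
\item[(a)] \emph{Same class of totally geodesic submanifolds, up to commensurability}: the sets of commensurability classes of underlying abstract manifolds of totally geodesic submanifolds of $M_1$ and of $M_2$ are equal.
\item[(b)] \emph{Precisely the same totally geodesic submanifolds, without multiplicity}: the sets of isometry classes of underlying abstract manifolds are equal.
\item[(c)] \emph{Precisely the same totally geodesic submanifolds, with multiplicity}: $m_{M_1}(N)=m_{M_2}(N)$ for every $N$.
\end{enumerate}
Clearly (c) implies (b), and (b) implies (a). To avoid trivialities one requires that $M_1$ and $M_2$ each have a totally geodesic submanifold whose underlying manifold is neither a closed geodesic nor flat. The following question is posed in \cite{McR}: \emph{do there exist incommensurable arithmetic manifolds that satisfy} (a), \emph{or} (b), \emph{or} (c)? We show that the answer is yes to all three.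

\subsection{What the submanifolds see}
Suppose that $M$ comes from the unit group of a maximal order in a central division algebra $D$ over $\mathbb Q$. A unit that translates along a geodesic generates a subfield of $D$, and a submanifold of higher dimension comes from a noncommutative subalgebra. So (a) is close to asking whether $D$ is determined by its proper subalgebras.

For quaternion algebras over $\mathbb Q$ it is. A quadratic field $L$ embeds in a quaternion division algebra if and only if $L$ is non-split at all its ramified places. Hence a prime $p$ is unramified if and only if some quadratic field that is split at $p$ embeds: weak approximation provides one that is non-split at all ramified places. In this way the ramified places, and so the algebra, are recovered, and one might guess that the answer to the question is no.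

In degree four something new happens. Here a local invariant can be $\frac14$ or $-\frac14$, and whether a given field embeds depends only on the denominators of the local invariants. The signs are invisible to subfields. Changing \emph{all} signs replaces $D$ by the opposite algebra $D^{op}$, whose unit group is the same via inversion, so nothing is gained. But if the invariants $\pm\frac14$ occur at four or more primes, one can change two of the signs (the sum of the invariants stays integral) and obtain an algebra that is neither $D$ nor $D^{op}$. This makes (a) plausible. Relation (c) asks for much more: the numbers of $\Gamma$-orbits of subspaces with a given quotient must agree. What makes this work is visible in a single local computation (Section~\ref{sub:local}).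

\subsection{The algebras and the theorems}
We recall the facts that are needed to define the examples. For a central simple algebra $A$ over a field, of dimension $n^2$, the integer $n$ is its degree, $[A]$ is its Brauer class, written additively, and $\operatorname{ind}A$ is the degree of the division algebra in its class; $[A^{op}]=-[A]$. The invariant identifies the Brauer group of $\mathbb Q_p$ with $\mathbb Q/\mathbb Z$ and that of $\mathbb R$ with $\frac12\mathbb Z/\mathbb Z$. By the theorem of Albert, Brauer, Hasse and Noether, a class over $\mathbb Q$ is determined by its local invariants; a family of local invariants, almost all zero, comes from a class over $\mathbb Q$ if and only if its sum is $0$ in $\mathbb Q/\mathbb Z$; and the index, the order of the class (the period), and the least common multiple of the local indices all coincide. The last statement holds over every number field.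

Let $S$ be a set of $k\ge2$ primes, $k$ even, and let $\varepsilon:S\to\{\pm1\}$ satisfy $\sum_{p\in S}\varepsilon_p\equiv2\pmod4$. Let $D_\varepsilon$ be the central division algebra over $\mathbb Q$ with
\[
 \operatorname{inv}_p(D_\varepsilon)=\tfrac{\varepsilon_p}4\ (p\in S),\qquad \operatorname{inv}_\infty(D_\varepsilon)=\tfrac12,
\]
and all other invariants $0$. It exists, is unique and has degree $4$. Moreover, $D_\varepsilon\otimes\mathbb Q_p$ is a division algebra for $p\in S$ and is $\cong M_4(\mathbb Q_p)$ for $p\notin S$, while $D_\varepsilon\otimes\mathbb R\cong M_2(\mathbb H)$, where $\mathbb H$ denotes Hamilton's quaternions. Also $D_\varepsilon^{op}\cong D_{-\varepsilon}$, and $2[D_\varepsilon]\ne0$. Let $\mathfrak D_S$ be the set of these algebras. The congruence prescribes the parity of the number of minus signs, so $|\mathfrak D_S|=2^{k-1}$, and $\mathfrak D_S$ consists of $2^{k-2}$ pairs $\{D,D^{op}\}$.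

From now on let $G=PGL_2(\mathbb H)=GL_2(\mathbb H)/\mathbb R^\times$. It is connected, simple and non-compact, its symmetric space is $X=\mathbf H^5$, and $\operatorname{Isom}(X)^0=G$ (Section~\ref{sec:model}). We normalize the curvature to $-1$; scaling the metric affects nothing. Let $D$ be a degree-4 central simple $\mathbb Q$-algebra with $D\otimes\mathbb R\cong M_2(\mathbb H)$, and let $O\subset D$ be a maximal order. The reduced norm of $M_2(\mathbb H)$ is nonnegative, so every unit of $O$ has reduced norm $1$. Put
\[
 \Gamma_O=O^\times/\{\pm1\}\subset SL_2(\mathbb H)/\{\pm1\}=G .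
\]
This is an arithmetic lattice (take $\mathbf S=SL_1(D)$, so that $\mathbf S(\mathbb R)=SL_2(\mathbb H)$), irreducible because $G$ is simple. A different identification $D\otimes\mathbb R\cong M_2(\mathbb H)$ changes $\Gamma_O$ by conjugation in $G$, by the Skolem--Noether theorem. A manifold $\Gamma\backslash\mathbf H^5$ is \emph{of type $D$} if $\Gamma\subset G$ is torsion-free and commensurable with $\Gamma_O$ up to conjugation in $\operatorname{Isom}(X)$.

\begin{thmA}
Let $k\ge4$ be even and let $S$ be a set of $k$ primes that contains a prime $\equiv1\pmod{60}$, for instance $S=\{2,3,5,61\}$. For each $D\in\mathfrak D_S$ choose a maximal order $O_D$ and put $M_D=\Gamma_{O_D}\backslash\mathbf H^5$.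
\begin{enumerate}
\item[(1)] Each $M_D$ is a closed arithmetic hyperbolic $5$-manifold that contains totally geodesic closed hyperbolic $3$-manifolds.
\item[(2)] Any two of the manifolds $M_D$, $D\in\mathfrak D_S$, satisfy {\rm(c)}, hence also {\rm(b)} and {\rm(a)}.
\item[(3)] $M_D$ and $M_{D'}$ are commensurable if and only if $D'\cong D$ or $D'\cong D^{op}$.
\end{enumerate}
So one obtains $2^{k-2}\ge4$ pairwise incommensurable arithmetic manifolds with precisely the same totally geodesic submanifolds with multiplicity, and $2^{k-2}$ is unbounded.
\end{thmA}

For $S=\{2,3,5,61\}$, two algebras that give incommensurable manifolds are those with invariants $(\frac14,\frac14,\frac14,-\frac14)$ and $(\frac14,\frac14,-\frac14,\frac14)$ at $(2,3,5,61)$, and $\frac12$ at infinity: they are neither isomorphic nor opposite. Theorem~A answers the question. Two complements describe the situation more closely.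

\begin{thmB}
Let $k\ge2$ be even, $S$ any set of $k$ primes, and $M$ a manifold of type $D\in\mathfrak D_S$. Let $M'$ be of type $D'$, where $D'$ is any degree-4 central simple $\mathbb Q$-algebra with $D'\otimes\mathbb R\cong M_2(\mathbb H)$. Then $M$ and $M'$ satisfy {\rm(a)} if and only if $D'\in\mathfrak D_S$. If $D'\in\mathfrak D_{S'}$ for some $S'$, then already one common commensurability class of $3$-dimensional totally geodesic submanifolds forces $S=S'$, hence {\rm(a)}. So among manifolds of these types, those that satisfy {\rm(a)} with $M$ form exactly $2^{k-2}$ commensurability classes.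
\end{thmB}

\begin{thmC}
For $D,D'\in\mathfrak D_S$ as in Theorem~A, $L^2(\Gamma_{O_D}\backslash G)\cong L^2(\Gamma_{O_{D'}}\backslash G)$ as representations of $G$, and $M_D$, $M_{D'}$ are isospectral and of equal volume.
\end{thmC}

\subsection{The idea in one local computation}\label{sub:local}
Let $K/\mathbb Q_p$ be the unramified extension of degree $4$, with ring of integers $O_K$ and Frobenius $\sigma$. The two central division algebras over $\mathbb Q_p$ with invariants $\pm\frac14$ are
\[
 D_{\pm}=K\oplus K\Pi\oplus K\Pi^2\oplus K\Pi^3,\qquad \Pi^4=p,\quad \Pi a=\sigma^{\pm1}(a)\Pi\quad(a\in K).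
\]
They are not isomorphic. Let $L\subset K$ be the quadratic subfield, the fixed field of $\sigma^2$. An element $\sum a_n\Pi^n$ commutes with every $b\in L$ if and only if $a_n(\sigma^{\pm n}(b)-b)=0$ for all $b$ and $n$, that is, $a_n=0$ for odd $n$. So the centralizer of $L$ is
\[
 C=K\oplus K\Pi^2,\qquad (\Pi^2)^2=p,\quad \Pi^2a=\sigma^{\pm2}(a)\Pi^2=\sigma^2(a)\Pi^2,
\]
\emph{the same algebra in both cases}, because $\sigma^{2}=\sigma^{-2}$. Next, let $O_\pm=\bigoplus_n O_K\Pi^n$ be the valuation ring. Every nonzero element of $D_\pm$ is $u\Pi^n$ with $u\in O_\pm^\times$, so $O_\pm^\times\backslash D_\pm^\times=\{O_\pm^\times\Pi^n\}$ is a copy of $\mathbb Z$. Every element of $C^\times$ is $u\Pi^{2m}$ with $u$ a unit, and it acts on $\mathbb Z$ from the right as $n\mapsto n+2m$. Thus $O_+^\times\backslash D_+^\times$ and $O_-^\times\backslash D_-^\times$ are \emph{isomorphic as sets with a right action of $C^\times$}, although $D_+\not\cong D_-$.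

This is enough for counting, for the following reason. By Skolem--Noether the embeddings of a number field $F$ in a global division algebra $D$, if there are any, form $D^\times/C^\times$, with $C$ the centralizer of one embedding; so their classes under the units of a maximal order $O$ form $O^\times\backslash D^\times/C^\times$. Strong approximation replaces $O^\times\backslash D^\times$ by a restricted product of local coset spaces, on which only the action of $C^\times$ matters; the whole group $D^\times$ does not enter. Three-dimensional submanifolds are counted with $F$ imaginary quadratic, closed geodesics with $F$ the field generated by a unit.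

There remain three tasks. One has to show that all totally geodesic submanifolds arise in this way (Section~\ref{sec:sub}), for which $2[D]\neq0$ is essential. One has to pass from embeddings of $L$ to subfields of $D$, that is, divide by $\operatorname{Gal}(L/\mathbb Q)$; here the decisive point is that no unit normalizes $L$ without centralizing it (Lemma~\ref{lem:noinv}). And one has to globalize the local comparison (Section~\ref{sec:transfer}).

\subsection{Notation}
$\operatorname{nrd}$ and $\operatorname{trd}$ are the reduced norm and trace. For a $\mathbb Q$-algebra $A$ we write $A_p=A\otimes\mathbb Q_p$, $A_{\mathbb R}=A\otimes\mathbb R$ and $\hat A=A\otimes\mathbb A_f$, where $\mathbb A_f$ is the ring of finite adeles; for an order $O$, $O_p=O\otimes\mathbb Z_p$ and $\hat O=O\otimes\hat{\mathbb Z}$. $C_A(B)$ is the centralizer of $B$ in $A$. Orders are $\mathbb Z$-orders. Algebras with $D_{\mathbb R}\cong M_2(\mathbb H)$ come with a fixed such identification. If $\Delta$ is a group contained in an algebra, $\mathbb Q[\Delta]$ and $\mathbb R[\Delta]$ denote its linear spans.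

\section{The quaternionic model of $\mathbf H^5$}\label{sec:model}

For $g\in M_2(\mathbb H)$ let $g^*$ be the conjugate transpose. It is an $\mathbb R$-linear anti-automorphism of $M_2(\mathbb H)$, so $\operatorname{nrd}(g^*)=\operatorname{nrd}(g)$ and $\operatorname{trd}(g^*)=\operatorname{trd}(g)$. Explicitly $\operatorname{trd}(g)=2\operatorname{Re}(g_{11}+g_{22})$, and $\operatorname{nrd}(\operatorname{diag}(x,y))=|x|^2|y|^2$. Let
\[
 V=\Big\{h=\begin{pmatrix}a&q\\ \bar q&b\end{pmatrix}:a,b\in\mathbb R,\ q\in\mathbb H\Big\},\qquad \det h=ab-|q|^2 ,
\]
a quadratic space of signature $(1,5)$. If $a\ne0$, then $h=n\operatorname{diag}(a,\det (h)/a)\,n^*$ with $n=\begin{pmatrix}1&0\\ \bar q/a&1\end{pmatrix}$, hence $\operatorname{nrd}(h)=\det(h)^2$; by continuity this holds for all $h\in V$. So $\det(ghg^*)$ and $\operatorname{nrd}(g)\det h$ have the same square. They agree for $g=1$ and $GL_2(\mathbb H)$ is connected, so $\det(ghg^*)=\operatorname{nrd}(g)\det h$ always, and $GL_2(\mathbb H)$ acts on $V$ by isometries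
\[
 g\cdot h=\operatorname{nrd}(g)^{-1/2}\,ghg^* .
\]
If $g$ acts trivially, then after scaling $\operatorname{nrd}(g)=1$ and $gg^*=1$ (take $h=1$), so $ghg^{-1}=h$ for all $h\in V$; since $V$ generates $M_2(\mathbb H)$, $g$ is a real scalar. Comparing dimensions ($15$ on both sides) we get
\[
 G=GL_2(\mathbb H)/\mathbb R^\times=SL_2(\mathbb H)/\{\pm1\}\cong SO_0(1,5).
\]
We take for $X=\mathbf H^5$ the set of positive definite $h\in V$ with $\det h=1$. Its totally geodesic subspaces of dimension $d$ are the sets $X\cap W$ with $W\subset V$ a subspace of signature $(1,d)$, and $W$ is the span of $X\cap W$. The boundary $\partial X$ consists of the isotropic lines $\mathbb R\,vv^*$, $v\in\mathbb H^2$ a nonzero column, so it is the set of right lines $v\mathbb H$, with $g$ acting by $v\mapsto gv$.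

\medskip\noindent\textbf{Lengths.} An element of $G$, or of $SL_2(\mathbb H)$, is \emph{loxodromic} if it acts on $X$ as a nontrivial translation along a geodesic, its axis, possibly composed with a rotation about it.

\begin{lemma}\label{lem:length}
Let $g\in SL_2(\mathbb H)$ be loxodromic. Its translation length is $2\log\max|\mu|$, where $\mu$ runs over the eigenvalues of $g$ in $M_4(\mathbb C)=M_2(\mathbb H)\otimes\mathbb C$. Two loxodromic elements of $SL_2(\mathbb H)$ are conjugate in $SL_2(\mathbb H)$ if and only if they have the same reduced characteristic polynomial.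
\end{lemma}
\begin{proof}
Moving the two fixed boundary points to the two coordinate lines we may assume $g=\operatorname{diag}(x,y)$ with $|x||y|=1$. It acts on the unit speed geodesic $\operatorname{diag}(e^t,e^{-t})$ by $t\mapsto t+2\log|x|$, so $|x|\neq|y|$. The eigenvalues of $g$ are those of $x$, of absolute value $|x|$, and those of $y$, of absolute value $|y|$. This gives the length. The reduced characteristic polynomial gives the four eigenvalues, and their absolute values tell which belong to $x$ and which to $y$, up to exchanging $x$ and $y$, which is conjugation by $\begin{pmatrix}0&1\\1&0\end{pmatrix}\in SL_2(\mathbb H)$. As a conjugacy class of $\mathbb H^\times$ is determined by its complex eigenvalues, $g$ is determined up to conjugation by diagonal matrices with unit quaternions as entries.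
\end{proof}

\noindent\textbf{Three-dimensional subspaces.} These are the fixed point sets of complex structures.

\begin{lemma}\label{lem:XJ}
\begin{enumerate}
\item[(i)] Let $J\in M_2(\mathbb H)$, $J^2=-1$. Then $X_J:=\operatorname{Fix}(J)$ is a $3$-dimensional totally geodesic subspace. After conjugation in $GL_2(\mathbb H)$ we have $J=iI$, the centralizer of $J$ is $M_2(\mathbb C)$, and its units act on $X_J=X\cap\operatorname{Herm}_2(\mathbb C)$ through $PGL_2(\mathbb C)=\operatorname{Isom}^+(\mathbf H^3)$.
\item[(ii)] Every $3$-dimensional totally geodesic subspace is $X_J$ for some such $J$, and $\pm J$ is unique.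
\item[(iii)] $gX_J=X_{gJg^{-1}}$ for $g\in GL_2(\mathbb H)$; so $g$ stabilizes $X_J$ if and only if $gJg^{-1}=\pm J$.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) By Skolem--Noether the embeddings of $\mathbb C$ in $M_2(\mathbb H)$ are conjugate, so we may take $J=iI$. It acts on $V$ by entrywise conjugation with $i$. So it fixes $\operatorname{Herm}_2(\mathbb C)$, of signature $(1,3)$, and is $-1$ on the orthogonal complement, where $a=b=0$ and $q\in\mathbb Cj$. Hence $X_J=X\cap\operatorname{Herm}_2(\mathbb C)$, the usual model of $\mathbf H^3$. The centralizer of $iI$ consists of the matrices with entries in $\mathbb C$.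

(ii) Let $X'=X\cap W$ be $3$-dimensional. The isometry of $V$ that is $1$ on $W$ and $-1$ on the $2$-dimensional negative definite $W^\perp$ lies in $SO_0(1,5)$. Let $J\in SL_2(\mathbb H)$ be a lift; $J^2=\pm1$. If $J^2=1$, then $J$ is $\pm1$ or conjugate to $\operatorname{diag}(1,-1)$, and its fixed space in $V$ has dimension $6$ or $2$, not $4$. So $J^2=-1$ and $X'=X_J$. Conversely, by (i), $J$ acts as $1$ on the span of $X_J$ and as $-1$ on its orthogonal complement, so $X_J$ determines the image of $J$ in $G$. As elements with square $-1$ have reduced norm $1$, $J$ is determined up to sign.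

(iii) The first statement holds because $\operatorname{Fix}(gJg^{-1})=g\operatorname{Fix}(J)$, and the second follows from it and (ii).
\end{proof}

Let $L=\mathbb Q(\delta)$, $\delta^2=-m<0$, be an imaginary quadratic subfield of an algebra $D$ with $D_{\mathbb R}=M_2(\mathbb H)$. Put $J_L=\delta/\sqrt m$, which is determined up to sign, and $X_L=X_{J_L}$. Since $\mathbb R[J_L]=L\otimes\mathbb R$, we have $L=D\cap\mathbb R[J_L]$, so \emph{$L$ is determined by $X_L$}. Also $gX_L=X_{gLg^{-1}}$ for $g\in D^\times$.

\medskip\noindent\textbf{Orientation-reversing isometries.} The linear map $r(h)=\det(h)h^{-1}$, that is, $\begin{pmatrix}a&q\\ \bar q&b\end{pmatrix}\mapsto\begin{pmatrix}b&-q\\ -\bar q&a\end{pmatrix}$, preserves $\det$ and $X$ and has determinant $-1$ on $V$. So $\operatorname{Isom}(X)=G\cup Gr$. On $X$ we have $r(h)=h^{-1}$, hence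
\begin{equation}\label{eq:r}
 r\,g\,r^{-1}=(g^*)^{-1}\qquad(g\in SL_2(\mathbb H)),
\end{equation}
as isometries of $X$, because $(gh^{-1}g^*)^{-1}=(g^*)^{-1}h\,g^{-1}$.

\section{Subfields, torsion, and subalgebras generated by units}\label{sec:alg}

\subsection{Standard facts}
Let $A$ be a central simple algebra over a field $F$ of characteristic $0$.
\begin{enumerate}
\item[(F1)] (Skolem--Noether) Any two $F$-algebra homomorphisms from a simple $F$-algebra to $A$ are conjugate by an element of $A^\times$.
\item[(F2)] If $B\subset A$ is a central simple $F$-subalgebra, then $A\cong B\otimes_FC_A(B)$. If $E\subset A$ is a subfield containing $F$, then $C=C_A(E)$ is central simple over $E$, of degree $\deg A/[E:F]$ and class $[A\otimes_FE]$, and $\operatorname{nrd}_A(c)=N_{E/F}(\operatorname{nrd}_C(c))$ for $c\in C$.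
\item[(F3)] If $A$ is a division algebra of degree $n$, its subfields have degree dividing $n$ over $F$, and an extension $E/F$ of degree $f\mid n$ embeds in $A$ if and only if $\operatorname{ind}(A\otimes_FE)$ divides $n/f$. The reduced characteristic polynomial of $x\in A$ is a power of its minimal polynomial.
\item[(F4)] If $F=\mathbb Q$ and $E$ is a number field, $\operatorname{inv}_w(A\otimes E)=[E_w:\mathbb Q_p]\operatorname{inv}_p(A)$ for $w\mid p$, where $p=\infty$, $\mathbb Q_\infty=\mathbb R$ is allowed.
\item[(F5)] If $A$ has an $F$-linear anti-automorphism, then $A\cong A^{op}$, so $2[A]=0$.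
\end{enumerate}

\subsection{Subfields see only $S$}

\begin{lemma}\label{lem:subfields}
Let $F$ be a number field of degree $2$ or $4$.
\begin{enumerate}
\item[(i)] If $F$ embeds in one algebra of $\mathfrak D_S$, it embeds in all of them.
\item[(ii)] If $F$ embeds in $D_1,D_2\in\mathfrak D_S$, with centralizers $C_1,C_2$, then $C_1\cong C_2$ as $F$-algebras.
\item[(iii)] A quadratic field $L$ embeds in $D\in\mathfrak D_S$ if and only if $L_p$ is a field for all $p\in S$. Then $C_D(L)$ is a quaternion division algebra over $L$, ramified exactly at the places above $S$ (one above each $p\in S$) and at the real places of $L$.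
\item[(iv)] Imaginary quadratic fields as in {\rm(iii)} exist, for instance $\mathbb Q(\sqrt{-\prod_{p\in S}p})$.
\end{enumerate}
\end{lemma}
\begin{proof}
By (F4) the local indices of $D\otimes F$ do not depend on the signs $\varepsilon_p$, and $\operatorname{ind}(D\otimes F)$ is their least common multiple; so (i) follows from (F3). Let $[F:\mathbb Q]=2$. At a place $w\mid p\in S$ the local index is $4$ if $F_w=\mathbb Q_p$ and $2$ if $[F_w:\mathbb Q_p]=2$; at infinity it is at most $2$, and elsewhere it is $1$. So $F$ embeds if and only if $F_p$ is a field for all $p\in S$. Then $[C_D(F)]=[D\otimes F]$ has invariant $2\cdot\frac{\varepsilon_p}4=\frac12$ at the place over $p\in S$, invariant $\frac12$ at real places, and $0$ elsewhere. This is independent of $\varepsilon$ and nonzero, which gives (iii), and (ii) for degree $2$. If $[F:\mathbb Q]=4$, then $C_1$ and $C_2$ are copies of $F$. In (iv), $-\prod_{p\in S}p$ is exactly divisible by each $p\in S$, so the field is ramified at $p$.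
\end{proof}

The cancellation of signs in $2\cdot\frac{\varepsilon_p}{4}=\frac12$ is the global form of $\sigma^2=\sigma^{-2}$ in Section~\ref{sub:local}.

\subsection{Torsion}

\begin{lemma}\label{lem:torsion}
If $S$ contains a prime $q\equiv1\pmod{60}$ and $O$ is a maximal order of $D\in\mathfrak D_S$, then $\Gamma_O$ is torsion-free.
\end{lemma}
\begin{proof}
Let $x\in O^\times$ have finite order modulo $\pm1$. Then $x$ is a root of unity, of order $m$ say, in the field $\mathbb Q(x)$, whose degree divides $4$. So $m\le2$, that is, $x=\pm1$, or $m\in\{3,4,5,6,8,10,12\}$. In the latter case $D$ contains $F=\mathbb Q(\zeta_3)$ ($m=3,6,12$), $\mathbb Q(\zeta_4)$ ($m=4,8$) or $\mathbb Q(\zeta_5)$ ($m=5,10$). As $q\equiv1$ modulo $3$, $4$ and $5$, it splits completely in $F$, so $F\otimes\mathbb Q_q$ has zero divisors. But it lies in the division algebra $D_q$, a contradiction.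
\end{proof}

\subsection{Subalgebras generated by units}
Section~\ref{sec:sub} uses only the following properties of $D$, which we call
\begin{quote}
\textbf{(P)}\quad $D$ is a central division algebra of degree $4$ over $\mathbb Q$, $D_{\mathbb R}\cong M_2(\mathbb H)$, and $2[D]\ne0$.
\end{quote}
(For a degree-4 algebra over $\mathbb Q$ the first and the last property are equivalent, since index and period coincide; both will be used.) All $D\in\mathfrak D_S$ satisfy (P). Under (P) the group $SL_1(D)$ is anisotropic over $\mathbb Q$, so $\Gamma_O$ is cocompact (Borel--Harish-Chandra).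

\begin{lemma}\label{lem:list}
Assume {\rm(P)} and let $\Delta\subset D^\times$ be a non-abelian subgroup. Then $\mathbb Q[\Delta]$ is either $D$ or $C_D(L)$ for a quadratic subfield $L\subset D$. Moreover $\dim_{\mathbb R}\mathbb R[\Delta]=\dim_{\mathbb Q}\mathbb Q[\Delta]\ge8$.
\end{lemma}
\begin{proof}
$A=\mathbb Q[\Delta]$ is a finite-dimensional subalgebra of a division algebra, hence a division algebra. Let $Z$ be its center, $z=[Z:\mathbb Q]$, and $a\ge2$ its degree over $Z$. By (F2), $A$ lies in $C_D(Z)$, which is central simple of degree $4/z$ over $Z$, and $a\mid 4/z$. So $(a,z)$ is $(4,1)$, $(2,2)$ or $(2,1)$. In the first case $A=D$, in the second $A=C_D(Z)$. In the third case $A$ is a quaternion algebra over $\mathbb Q$ and $D\cong A\otimes C_D(A)$ with both factors of degree $2$, so $2[D]=0$, which (P) excludes. Finally $\mathbb R[\Delta]$ is the image of $A\otimes\mathbb R$, which injects into $D_{\mathbb R}$, and $\dim_{\mathbb Q}C_D(L)=8$.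
\end{proof}

\section{Totally geodesic submanifolds}\label{sec:sub}

\subsection{Identification classes are orbits}

\begin{lemma}\label{lem:orbits}
Let $\Gamma\subset G$ be a torsion-free cocompact lattice such that $\operatorname{Stab}_\Gamma(X')\backslash X'$ is compact for every admissible $X'$. Then $f_{X'}$ and $f_{X''}$ are identified if and only if $X''=\gamma X'$ for some $\gamma\in\Gamma$. So $m_M(N)$ is the number of $\Gamma$-orbits of admissible $X'$ with $\operatorname{Stab}_\Gamma(X')\backslash X'\cong N$.
\end{lemma}
\begin{proof}
If $X''=\gamma X'$, then $\gamma$ induces an isometry of the domains that commutes with the maps to $M$. Conversely, let $\varphi$ be an isometry of the domains with $f_{X''}\circ\varphi$ freely homotopic to $f_{X'}$. Pull the homotopy back to $X'$ and lift it to $H:X'\times[0,1]\to X$ with $H(\cdot,0)$ the inclusion. Since $\Gamma$ acts freely on $X$, the spaces $X'$ and $X''$ are universal covers of the domains, and $\varphi$ lifts to an isometry $\tilde\varphi:X'\to X''$. Then $H(\cdot,1)$ and $\tilde\varphi$ lift the same map to $M$, so $H(\cdot,1)=\gamma\tilde\varphi$ for some $\gamma\in\Gamma$.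 For $\lambda\in\Lambda'=\operatorname{Stab}_\Gamma(X')$ the maps $H(\lambda x,t)$ and $\lambda H(x,t)$ lift the same homotopy and agree at $t=0$, so they are equal. Hence $x\mapsto d(H(x,0),H(x,1))$ is $\Lambda'$-invariant, and bounded because $\Lambda'\backslash X'$ is compact. So $X'$ lies in a bounded neighborhood of $\gamma X''$, whence $\partial X'\subset\partial(\gamma X'')$ and $X'\subset\gamma X''$. The dimensions agree, so $X'=\gamma X''$.
\end{proof}

\subsection{Classification}
Let $\Lambda$ be the stabilizer of an admissible subspace $X'$. The difficulty is that $\Lambda$ may also rotate the normal directions of $X'$, so it is not obvious that $X'$ is defined by data over $\mathbb Q$. We therefore look at the $\mathbb Q$-algebra spanned by $\Lambda$, for which Lemma~\ref{lem:list} leaves only two possibilities.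

\begin{proposition}\label{prop:class}
Assume {\rm(P)} and let $\Gamma\subset\Gamma_O$ be torsion-free of finite index. If $X'\subsetneq X$ is admissible for $\Gamma$ and $d=\dim X'\ge2$, then $d=3$ and $X'=X_L$ for a unique imaginary quadratic subfield $L\subset D$. Conversely, every such $X_L$ is admissible, with compact quotient.
\end{proposition}
\begin{proof}
\emph{Preparations.} $\Gamma$ is discrete, cocompact and torsion-free, so it acts freely on $X$ and its nontrivial elements are loxodromic. Hence $\Lambda=\operatorname{Stab}_\Gamma(X')$ acts faithfully on $X'$, as a lattice in $\operatorname{Isom}(\mathbf H^d)$. Let $\Lambda_0\subset\Lambda$ have finite index, and let $\tilde\Lambda_0\subset O^\times$ be its preimage. As $d\ge2$, $\Lambda_0$ is not solvable, so $\tilde\Lambda_0$ is not solvable either, and the attracting fixed points of elements of $\Lambda_0$ are dense in $\partial X'$. An element of $G$ that commutes with $\Lambda_0$ fixes these points, hence $\partial X'$ pointwise. So: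
\begin{equation}\label{eq:star}
 \text{an element of $G$ that commutes with $\Lambda_0$ fixes $X'$ pointwise.}
\end{equation}

\emph{Step 1: for a suitable $\Lambda_0$, $\mathbb Q[\tilde\Lambda_0]\ne D$.} Here $d\in\{2,3,4\}$.

Let $d=3$, so $X'=X_J$. By Lemma~\ref{lem:XJ}(iii) a subgroup of index at most $2$ has preimage commuting with $J$. If this preimage spanned $D$, then $J$ would be central in $D_{\mathbb R}$, which is absurd since $J^2=-1$.

For $d=2,4$ we claim that there is a $\Lambda_0$ of finite index with
\begin{equation}\label{eq:trd}
 \operatorname{trd}(g)=\operatorname{trd}(g^{-1})\qquad\text{for all }g\in\tilde\Lambda_0 .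
\end{equation}
For $d=4$, $X'=X\cap h_0^\perp$ with $h_0\in V$, $\det h_0\neq0$. Elements $g$ of its stabilizer in $SL_2(\mathbb H)$ satisfy $gh_0g^*=\pm h_0$. On a subgroup of index at most $2$ the sign is $+$, so $g^{-1}=h_0g^*h_0^{-1}$ and $\operatorname{trd}(g^{-1})=\operatorname{trd}(g^*)=\operatorname{trd}(g)$.

For $d=2$ we may assume, after conjugation in $SL_2(\mathbb H)$, which does not change reduced traces, that $X'=X\cap\operatorname{Sym}_2(\mathbb R)$. The products $hu$ with $h\in SL_2(\mathbb R)$ and $u\in\mathbb H$ a unit scalar form a connected group of dimension $3+3=6$, which preserves $X'$. The stabilizer of $X'$ in $SO_0(1,5)$ also has dimension $\dim SO(1,2)+\dim SO(3)=6$, and it has finitely many components. So the image of the group of products is its identity component, the products form a subgroup of finite index in the stabilizer of $X'$ in $SL_2(\mathbb H)$, and since $h$ and $u$ commute,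
$\operatorname{trd}(hu)=\operatorname{tr}(h)\cdot2\operatorname{Re}(u)=\operatorname{tr}(h^{-1})\cdot2\operatorname{Re}(u^{-1})=\operatorname{trd}((hu)^{-1})$.
This proves \eqref{eq:trd}.

Now suppose that \eqref{eq:trd} holds and $\mathbb Q[\tilde\Lambda_0]=D$. If $\sum a_gg=0$ is a finite sum with $a_g\in\mathbb Q$, $g\in\tilde\Lambda_0$, then for all $h\in\tilde\Lambda_0$
\[
 \operatorname{trd}\Big(\sum a_gg^{-1}h\Big)=\sum a_g\operatorname{trd}\big((h^{-1}g)^{-1}\big)=\sum a_g\operatorname{trd}(h^{-1}g)=0 .
\]
The elements $h$ span $D$ and the trace form is nondegenerate, so $\sum a_gg^{-1}=0$. Hence $\sum a_gg\mapsto\sum a_gg^{-1}$ is a well-defined surjective $\mathbb Q$-linear anti-automorphism of $D$, and $2[D]=0$ by (F5), contrary to (P).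

\emph{Step 2: $X'\subset X_L$.} Fix $\Lambda_0$ as in Step 1. By Lemma~\ref{lem:list}, $\mathbb Q[\tilde\Lambda_0]=C_D(L)$ with $L$ quadratic, and $L$ commutes with $\tilde\Lambda_0$. If $L$ were real, $L_{\mathbb R}\cong\mathbb R\times\mathbb R\subset M_2(\mathbb H)$ would contain an element conjugate to $\operatorname{diag}(2,\frac12)$, which has no fixed point in $X$ and commutes with $\Lambda_0$, contrary to \eqref{eq:star}. So $L$ is imaginary, and \eqref{eq:star} applied to $J_L$ gives $X'\subset X_L$. Thus $d\ne4$, and $X'=X_L$ if $d=3$.

\emph{Step 3: $d\ne2$.} Suppose $d=2$. In coordinates with $J_L=iI$ we have $\tilde\Lambda_0\subset GL_2(\mathbb C)$, and $\tilde\Lambda_0$ preserves the plane $X'$ in $X_L=\mathbf H^3$. The stabilizer of a plane in $PGL_2(\mathbb C)$ is conjugate to $PGL_2(\mathbb R)$. So, up to conjugation, $\tilde\Lambda_0\subset\mathbb C^\times GL_2(\mathbb R)$, and the commutator subgroup $\Delta$ of $\tilde\Lambda_0$ lies in $SL_2(\mathbb R)$. Hence $\dim_{\mathbb R}\mathbb R[\Delta]\le4$. But $\Delta$ is not abelian because $\tilde\Lambda_0$ is not solvable, so this contradicts Lemma~\ref{lem:list}.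

\emph{Uniqueness} of $L$ was noted after Lemma~\ref{lem:XJ}.

\emph{Converse.} Let $L\subset D$ be imaginary quadratic and $C=C_D(L)$, a quaternion division algebra over $L$ with $C_{\mathbb R}\cong M_2(\mathbb C)$. The norm-one units of the order $C\cap O$ form a cocompact lattice in $SL_2(\mathbb C)$ acting on $X_L$, and a subgroup of finite index maps to $\operatorname{Stab}_\Gamma(X_L)$.
\end{proof}

The hypothesis $2[D]\ne0$ was used to exclude subspaces of dimensions $2$ and $4$. It cannot be dropped: if $D=M_2(B)$ with $B$ a quaternion algebra over $\mathbb Q$ and $B_{\mathbb R}\cong\mathbb H$, so that $2[D]=0$, then $SL_2(\mathbb Z)$ produces surfaces (see Section~\ref{sub:onlyif}).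

\subsection{No unit inverts a quadratic subfield}
By Proposition~\ref{prop:class}, three-dimensional submanifolds correspond to subfields $L\subset D$ up to conjugation by units. What can be counted by adelic means are \emph{embeddings} of $L$ and centralizers. The passage to subfields and full stabilizers would be delicate if some units induced the nontrivial automorphism of a subfield $L$. By Skolem--Noether there is always an $n\in D^\times$ that does so. We show that $\operatorname{nrd}(n)$ is never $1$.

\begin{lemma}\label{lem:noinv}
Assume {\rm(P)}. Let $L\subset D$ be a quadratic subfield and $n\in D^\times$ with $nLn^{-1}=L$ and $\operatorname{nrd}(n)=1$. Then $n$ centralizes $L$.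
\end{lemma}
\begin{proof}
Suppose that $n$ induces the nontrivial automorphism $\sigma$ of $L$. Let $C=C_D(L)$. Then $C$ consists of the $x$ with $xl=lx$, and $Cn$ of elements $x$ with $xl=\sigma(l)x$, for all $l\in L$. So $C\cap Cn=0$, and since both have dimension $8$, $D=C\oplus Cn$. Put $\alpha(x)=nxn^{-1}$ for $x\in C$, and $c=n^2\in C$. The plan is to extend the canonical involution $x\mapsto\bar x$ of the quaternion algebra $C/L$ to $D$ by $n\mapsto n^{-1}$; the norm condition is what makes this consistent.

In $D\otimes\mathbb C\cong M_4(\mathbb C)$ the two nontrivial idempotents of $L\otimes\mathbb C$ have rank $2$ and are exchanged by $n$. So in $2\times2$ blocks $n=\begin{pmatrix}0&a\\b&0\end{pmatrix}$, $\operatorname{nrd}(n)=\det a\det b$, and $n^2=\operatorname{diag}(ab,ba)$. The images of $\operatorname{nrd}_C(c)$ under the two embeddings $L\to\mathbb C$ are $\det(ab)$ and $\det(ba)$, so $\operatorname{nrd}_C(c)=\operatorname{nrd}(n)=1$, that is, $\bar c=c^{-1}$. Also $\overline{\alpha(x)}=\alpha(\bar x)$: this is clear for $x\in L$, and for $x\notin L$ the ring automorphism $\alpha$ carries the quadratic minimal polynomial of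 $x$ over $L$, whose coefficients are $-(x+\bar x)$ and $x\bar x$, to that of $\alpha(x)$. Define
\[
 \tau(x+yn)=\bar x+n^{-1}\bar y\qquad(x,y\in C).
\]
This is $\mathbb Q$-linear, $\tau(1)=1$, and it reverses products: for $x,y\in C$,
\begin{align*}
 \tau(x\cdot y)&=\bar y\,\bar x=\tau(y)\tau(x),\\
 \tau(y\cdot xn)&=n^{-1}\bar x\,\bar y=\tau(xn)\tau(y),\\
 \tau(xn\cdot y)&=\tau(x\alpha(y)n)=n^{-1}\alpha(\bar y)\bar x=\bar y\,n^{-1}\bar x=\tau(y)\tau(xn),\\
 \tau(xn\cdot yn)&=\tau(x\alpha(y)c)=\bar c\,\alpha(\bar y)\bar x=n^{-2}\,n\bar yn^{-1}\,\bar x=\tau(yn)\tau(xn).
\end{align*}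
Since $D$ is simple, $\tau$ is injective, so it is an anti-automorphism and $2[D]=0$ by (F5), contrary to (P).
\end{proof}

\begin{remark}
Here too (P) is essential. Let $A$ be the rational quaternion algebra with $i^2=j^2=-1$, $ij=-ji$, let $B$ be a quaternion algebra over $\mathbb Q$ with $B_{\mathbb R}\cong M_2(\mathbb R)$, and $D=A\otimes B$. Then $D_{\mathbb R}\cong M_2(\mathbb H)$, and $j\otimes1$ has reduced norm $1$ and induces the nontrivial automorphism of $L=\mathbb Q(i)\otimes 1$.
\end{remark}

\begin{corollary}\label{cor:stab}
Assume {\rm(P)} and let $L\subset D$ be imaginary quadratic. Then $\operatorname{Stab}_{\Gamma_O}(X_L)=(C_D(L)\cap O)^\times/\{\pm1\}$.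
\end{corollary}
\begin{proof}
Let $g\in O^\times$ stabilize $X_L$. Then $gJ_Lg^{-1}=\pm J_L$, so $g$ normalizes $L=D\cap\mathbb R[J_L]$. As $\operatorname{nrd}(g)=1$, it centralizes $L$ by Lemma~\ref{lem:noinv}. Conversely, elements that centralize $L$ commute with $J_L$.
\end{proof}

\section{The transfer}\label{sec:transfer}

Throughout this section $D,D_1,D_2\in\mathfrak D_S$. For a maximal order $O\subset D$ put $Y=\hat O^\times\backslash\hat D^\times$.

\begin{lemma}\label{lem:classone}
$\hat D^\times=\hat O^\times D^\times$. Hence $O^\times\backslash D^\times\to Y$ is a bijection, equivariant for right multiplication by $D^\times$.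
\end{lemma}
\begin{proof}
We have $\mathbb A_f^\times=\hat{\mathbb Z}^\times\mathbb Q_{>0}$. By the theorem of Hasse, Schilling and Maass, $\operatorname{nrd}(D^\times)=\mathbb Q_{>0}$. Moreover $\operatorname{nrd}(\hat O^\times)=\hat{\mathbb Z}^\times$: for $p\notin S$ because $O_p\cong M_4(\mathbb Z_p)$, and for $p\in S$ because $O_p$ contains the ring of integers of the unramified extension of degree $4$, on whose units the norm to $\mathbb Z_p^\times$ is surjective. So any $x\in\hat D^\times$ is $ux_1d$ with $u\in\hat O^\times$, $d\in D^\times$ and $\operatorname{nrd}(x_1)=1$. The group $SL_1(D)$ is simply connected and absolutely simple, and its real points $SL_2(\mathbb H)$ are non-compact. By strong approximation its rational points are dense in its finite adelic points, so $x_1\in\hat O^\times D^\times$ with both factors of norm $1$. As $u\hat O^\times=\hat O^\times$ and $D^\times d=D^\times$, also $x\in \hat O^\times D^\times$. The map is therefore surjective, and it is injective because $\hat O^\times\cap D^\times=O^\times$.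
\end{proof}

\begin{remark}
In particular all maximal orders of $D$ are conjugate under $D^\times$, because they are so locally; up to isometry $M_D$ does not depend on the choice of $O_D$.
\end{remark}

The groups $D_1^\times$ and $D_2^\times$ cannot be compared with each other. But for counting embeddings of $F$ only the action of the centralizer of $F$ on $Y$ matters.

\begin{proposition}\label{prop:transfer}
Let $O_i\subset D_i$ be maximal orders and $Y_i=\hat O_i^\times\backslash\hat D_i^\times$ $(i=1,2)$. Let $F$ be a number field of degree $2$ or $4$ with embeddings $\iota_i:F\to D_i$, let $C_i=C_{D_i}(\iota_i(F))$, and let $\theta:C_1\to C_2$ be an isomorphism of $F$-algebras. There is a bijection $\beta:Y_1\to Y_2$ with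
\[
 \beta(yc)=\beta(y)\theta(c)\qquad(y\in Y_1,\ c\in\hat C_1^\times).
\]
\end{proposition}
An isomorphism $\theta$ exists by Lemma~\ref{lem:subfields}(ii). That $\theta$ is $F$-linear means in particular that $\theta\circ\iota_1=\iota_2$.
\begin{proof}
$Y_i$ is the restricted product of the sets $Y_{i,p}=O_{i,p}^\times\backslash D_{i,p}^\times$ with respect to the base points $O_{i,p}^\times$. We construct $\theta$-equivariant bijections $\beta_p:Y_{1,p}\to Y_{2,p}$ and then see to it that they respect base points for almost all $p$.

\emph{Primes $p\in S$.} Here $D_{i,p}$ is a division algebra with valuation ring $O_{i,p}$, and $v_p\circ\operatorname{nrd}$ identifies $Y_{i,p}$ with $\mathbb Z$. By (F2), $c\in C_{i,p}^\times$ acts as translation by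
\[
 v_p(\operatorname{nrd}_{D_i}(c))=v_p\big(N_{F_p/\mathbb Q_p}(\operatorname{nrd}_{C_i}(c))\big),
\]
and the right-hand side is preserved by $\theta$. Take $\beta_p=\operatorname{id}_{\mathbb Z}$.

\emph{Primes $p\notin S$.} Write $D_{i,p}=\operatorname{End}(W_i)$ with $\dim_{\mathbb Q_p}W_i=4$, and $O_{i,p}=\operatorname{End}(P_i)$ with a lattice $P_i\subset W_i$. The map $O_{i,p}^\times y\mapsto y^{-1}P_i$ identifies $Y_{i,p}$ with the set of lattices in $W_i$, the base point with $P_i$, and right multiplication by $c$ with $P\mapsto c^{-1}P$. Decompose $F_p=\prod_wF_w$ and accordingly $W_i=\bigoplus_wW_{i,w}$. Then $C_{i,p}=\prod_w\operatorname{End}_{F_w}(W_{i,w})$. Since $C_i$ has degree $e=4/[F:\mathbb Q]$ over $F$, every $W_{i,w}$ has dimension $e$ over $F_w$, and it is the unique simple module of the $w$-factor of $C_{i,p}$. So there is an isomorphism $T_p:W_1\to W_2$ with $T_p(cx)=\theta(c)T_p(x)$ for $c\in C_{1,p}$. Put $\beta_p(P)=T_pP$; then $\beta_p(c^{-1}P)=\theta(c)^{-1}\beta_p(P)$, as required.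

\emph{Base points.} We still have the freedom to replace $T_p$ by $tT_p$ with $t\in F_p^\times$, since such $t$ are central in $C_{2,p}$. Put $R_i=C_i\cap O_i$, an order in $C_i$. For almost all $p\notin S$, $\theta(R_{1,p})=R_{2,p}$, and this is a maximal order of $C_{2,p}$, so $R_{2,p}=\prod_w\operatorname{End}_{O_{F_w}}(Q_w)$ with lattices $Q_w\subset W_{2,w}$. The $R_{2,p}$-stable lattices in $W_2$ are then the $\bigoplus_w\mathfrak p_w^{a_w}Q_w$, $a_w\in\mathbb Z$, where $\mathfrak p_w$ is the maximal ideal of $O_{F_w}$; they form a single $F_p^\times$-orbit. Now $P_2$ is stable under $R_{2,p}$, and $T_pP_1$ is stable under $\theta(R_{1,p})=R_{2,p}$. So we can choose $t$ with $tT_pP_1=P_2$. With these choices $\beta=\prod_p\beta_p$ is well defined and has the required property.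
\end{proof}

We also need the archimedean counterpart.

\begin{lemma}\label{lem:arch}
In the situation of Proposition~\ref{prop:transfer} let $F=L$ be imaginary quadratic. There is an isometry $X_{\iota_1(L)}\to X_{\iota_2(L)}$ which is equivariant for $\theta:C_1^\times\to C_2^\times$.
\end{lemma}
\begin{proof}
The simple algebra $C_{1,\mathbb R}\cong M_2(\mathbb C)$ has two homomorphisms to $M_2(\mathbb H)$: the inclusion in $D_{1,\mathbb R}=M_2(\mathbb H)$, and $\theta$ followed by the inclusion in $D_{2,\mathbb R}=M_2(\mathbb H)$. By (F1) there is $g\in GL_2(\mathbb H)$ with $gcg^{-1}=\theta(c)$ for all $c\in C_{1,\mathbb R}$. Since $\theta\circ\iota_1=\iota_2$, $g$ carries $J_{\iota_1(L)}$ to $\pm J_{\iota_2(L)}$, so $g$ maps $X_{\iota_1(L)}$ to $X_{\iota_2(L)}$, and $g(cx)=\theta(c)\,g(x)$.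
\end{proof}

\section{Proof of Theorem A}\label{sec:A}

Let $S$ be as in Theorem~A, $D_1,D_2\in\mathfrak D_S$, $O_i\subset D_i$ maximal orders, $\Gamma_i=\Gamma_{O_i}$ and $M_i=\Gamma_i\backslash X$. By Lemma~\ref{lem:torsion}, $\Gamma_i$ is torsion-free, and it is cocompact since (P) holds. Admissible subspaces of dimension at least $2$ are the $X_L$ of Proposition~\ref{prop:class}; they have dimension $3$ and compact quotients, and they exist by Lemma~\ref{lem:subfields}(iv). The quotient of an admissible geodesic is a complete $1$-manifold of finite length, so it is a circle. This proves part (1) of Theorem~A, and the non-triviality condition holds. By Lemma~\ref{lem:orbits}, $m_{M_i}(N)$ counts $\Gamma_i$-orbits of admissible subspaces.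

\subsection{Three-dimensional submanifolds}
By Proposition~\ref{prop:class} we have to count $O_i^\times$-orbits of imaginary quadratic subfields of $D_i$. The isomorphism types $L$ that occur are the same for $i=1,2$ by Lemma~\ref{lem:subfields}. Fix $L$, embeddings $\iota_i$, and $C_i,\theta,\beta$ as in Proposition~\ref{prop:transfer}. By (F1), $x\mapsto x\iota_ix^{-1}$ identifies $D_i^\times/C_i^\times$ with the set $\operatorname{Emb}(L,D_i)$ of embeddings, so Lemma~\ref{lem:classone} gives
\[
 \mathcal E_i(L):=O_i^\times\backslash\operatorname{Emb}(L,D_i)=O_i^\times\backslash D_i^\times/C_i^\times=Y_i/C_i^\times .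
\]
Let $y=\hat O_i^\times x$ with $x\in D_i^\times$. The subspace attached to the subfield $x\iota_i(L)x^{-1}$ is $xX_{\iota_i(L)}$. By Corollary~\ref{cor:stab} its stabilizer in $O_i^\times$ is $O_i^\times\cap xC_i^\times x^{-1}$. Transporting by $x^{-1}$ we see that the corresponding submanifold is isometric to
\[
 \tilde\Lambda_y\backslash X_{\iota_i(L)},\qquad \tilde\Lambda_y=\{c\in C_i^\times:xcx^{-1}\in O_i^\times\}=\{c\in C_i^\times:yc=y\}.
\]
By Proposition~\ref{prop:transfer}, $\beta$ induces a bijection $\mathcal E_1(L)\to\mathcal E_2(L)$, and $\tilde\Lambda_{\beta(y)}=\theta(\tilde\Lambda_y)$. With the $\theta$-equivariant isometry of Lemma~\ref{lem:arch},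
\[
 \tilde\Lambda_y\backslash X_{\iota_1(L)}\cong\tilde\Lambda_{\beta(y)}\backslash X_{\iota_2(L)} .
\]
So for each isometry class $N$ the sets $\mathcal E_1(L)_N$ and $\mathcal E_2(L)_N$ of classes whose submanifold is isometric to $N$ have the same cardinality.

Orbits of subfields isomorphic to $L$ are orbits of $\operatorname{Gal}(L/\mathbb Q)$ on $\mathcal E_i(L)$, acting by precomposition. This action preserves $\mathcal E_i(L)_N$, as the subspace depends only on the subfield. There is no reason why $\beta$ should be compatible with it, since $\theta$ is $L$-linear. But the action is free: if $\iota$ and $\iota\circ\sigma$, with $\sigma\neq1$, were conjugate by some $g\in O_i^\times$, then $g$ would have norm $1$ and normalize $\iota(L)$ without centralizing it, contrary to Lemma~\ref{lem:noinv}. So the number of orbits on $\mathcal E_i(L)_N$ is determined by the cardinality of this set: it is half of it if it is finite, and equal to it if it is infinite. Summing over $L$ we get $m_{M_1}(N)=m_{M_2}(N)$ for all $3$-dimensional $N$.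

\subsection{Closed geodesics}\label{sub:geod}
All nontrivial elements of $\Gamma_i$ are loxodromic. The stabilizer in $\Gamma_i$ of the axis of such an element acts freely and properly discontinuously on a line, so it contains no reflections and is infinite cyclic, acting by translations. The admissible geodesics are exactly these axes. Call $\lambda\in\Gamma_i$ \emph{primitive} if it generates the stabilizer of its axis. Let $P_i(\ell)$ be the number of $\Gamma_i$-conjugacy classes of primitive elements of translation length $\ell$, and $n_i(\ell)$ the number of classes of all elements of length $\ell$; both are finite by cocompactness.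

A primitive $\lambda$ is not conjugate to $\lambda^{-1}$: a conjugating element preserves the axis, so it lies in $\langle\lambda\rangle$ and commutes with $\lambda$. Hence each orbit of axes accounts for exactly two primitive classes, and $m_{M_i}(\text{circle of length }\ell)=P_i(\ell)/2$. Every $\gamma\ne1$ is uniquely $\lambda^k$ with $\lambda$ primitive and $k\ge1$, so
\[
 n_i(\ell)=\sum_{k\ge1}P_i(\ell/k).
\]
By induction over the discrete set of lengths, the numbers $n_i$ determine the $P_i$. So we have to show $n_1=n_2$.

We lift to $O_i^\times$. An element $\tilde\gamma\in O_i^\times\setminus\{\pm1\}$ is never conjugate in $O_i^\times$ to $-\tilde\gamma$. Indeed, if $g\tilde\gamma g^{-1}=-\tilde\gamma$, then the images of $g$ and $\tilde\gamma$ in $\Gamma_i$ commute, so $g$ preserves the axis of $\tilde\gamma$ and both images lie in one cyclic group $\langle\lambda\rangle$. So $g$ and $\tilde\gamma$ are, up to sign, powers of one lift of $\lambda$, and they commute, a contradiction. Therefore each $\Gamma_i$-class of nontrivial elements has exactly two $O_i^\times$-classes above it, and $2n_i(\ell)$ is the number of $O_i^\times$-classes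 of elements $\tilde\gamma\in O_i^\times\setminus\{\pm1\}$ of length $\ell$. By Lemma~\ref{lem:length} and (F3) the length depends only on the minimal polynomial $f$ of $\tilde\gamma$ over $\mathbb Q$, whose degree is $2$ or $4$ because $O_i^\times\cap\mathbb Q=\{\pm1\}$. So $n_1=n_2$ follows from the next statement.

\begin{lemma}\label{lem:classes}
Let $f\in\mathbb Q[x]$ be monic irreducible of degree $2$ or $4$. The sets of $O_i^\times$-conjugacy classes of elements of $O_i^\times$ with minimal polynomial $f$, for $i=1,2$, are in bijection.
\end{lemma}
\begin{proof}
Let $F=\mathbb Q[x]/(f)$ and let $a\in F$ be the class of $x$; it is nonzero. If $F$ embeds in neither $D_i$, both sets are empty. Otherwise $F$ embeds in both, and we take $\iota_i,C_i,\theta,\beta$ as in Proposition~\ref{prop:transfer}. The elements of $D_i$ with minimal polynomial $f$ are the $x\iota_i(a)x^{-1}$ with $x\in D_i^\times/C_i^\times$. With $y=\hat O_i^\times x$,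
\[
 x\iota_i(a)x^{-1}\in O_i^\times\iff x\iota_i(a)x^{-1}\in\hat O_i^\times\iff y\,\iota_i(a)=y .
\]
By Lemma~\ref{lem:classone} the classes in question correspond to $\{y\in Y_i:y\,\iota_i(a)=y\}/C_i^\times$. Since $\theta(\iota_1(a))=\iota_2(a)$, $\beta$ induces a bijection between these sets for $i=1$ and $i=2$.
\end{proof}

This proves (c) for $M_1$ and $M_2$, hence part (2) of Theorem~A.

\subsection{Commensurability}

\begin{lemma}\label{lem:comm}
Let $D_1,D_2$ be degree-4 central simple $\mathbb Q$-algebras with $D_{i,\mathbb R}\cong M_2(\mathbb H)$, and let $O_i\subset D_i$ be maximal orders. Then $\Gamma_{O_1}$ and $\Gamma_{O_2}$ are commensurable up to conjugation in $\operatorname{Isom}(X)$ if and only if $D_2\cong D_1$ or $D_2\cong D_1^{op}$.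
\end{lemma}
\begin{proof}
Suppose $\Delta_2=g\Delta_1g^{-1}$ with $g\in\operatorname{Isom}(X)$ and $\Delta_i\subset\Gamma_{O_i}$ of finite index. Let $\tilde\Delta_i\subset O_i^\times$ be the preimage. We first recover $D_i$ as the $\mathbb Q$-span of $\tilde\Delta_i$. By Borel density a real linear subspace of $M_2(\mathbb H)$ that contains $\tilde\Delta_i$ contains $SL_2(\mathbb H)$. The span of $SL_2(\mathbb H)$ is an algebra that contains $1$ and all $\begin{pmatrix}1&q\\0&1\end{pmatrix}$, $\begin{pmatrix}1&0\\q&1\end{pmatrix}$, so it is $M_2(\mathbb H)$. Hence $\mathbb R[\tilde\Delta_i]=M_2(\mathbb H)$, $\dim_{\mathbb Q}\mathbb Q[\tilde\Delta_i]\geq16$, and $\mathbb Q[\tilde\Delta_i]=D_i$.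

If $g\in G$, conjugation by a lift of $g$ to $SL_2(\mathbb H)$ maps $\tilde\Delta_1$ onto $\tilde\Delta_2$, hence $D_1$ onto $D_2$, and $D_1\cong D_2$. Otherwise $g=g_0r$ with $g_0\in SL_2(\mathbb H)$, and by \eqref{eq:r} conjugation by $g$ is induced by the automorphism $x\mapsto g_0(x^*)^{-1}g_0^{-1}$ of $SL_2(\mathbb H)$. So the anti-automorphism $x\mapsto g_0x^*g_0^{-1}$ of $M_2(\mathbb H)$ maps $\tilde\Delta_1$ onto the set of inverses of elements of $\tilde\Delta_2$, which is $\tilde\Delta_2$, and so it maps $D_1$ onto $D_2$. Thus $D_2\cong D_1^{op}$.

Conversely, two maximal orders $O,O'$ of one algebra have commensurable unit groups, since $(O\cap O')^\times$ has finite index in both, and two identifications of $D_{\mathbb R}$ with $M_2(\mathbb H)$ differ by an inner automorphism. This settles $D_2\cong D_1$. Let $D_2\cong D_1^{op}$. Identify $D_{1,\mathbb R}^{op}=M_2(\mathbb H)^{op}$ with $M_2(\mathbb H)$ by $x\mapsto x^*$. The maximal order $O_1^{op}$ of $D_1^{op}$ then has unit group $\{x^*:x\in O_1^\times\}=\{(x^*)^{-1}:x\in O_1^\times\}$, so $\Gamma_{O_1^{op}}=r\Gamma_{O_1}r^{-1}$ by \eqref{eq:r}, and by the case already settled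 $\Gamma_{O_2}$ is commensurable with a conjugate of it.
\end{proof}

Lemma~\ref{lem:comm} gives part (3) of Theorem~A. So the $2^{k-1}$ algebras in $\mathfrak D_S$ give exactly $2^{k-2}$ commensurability classes, and Theorem~A is proved. The prime $\equiv1\pmod{60}$ was used only to make the groups $\Gamma_O$ torsion-free, and $k\ge4$ only to have more than one pair $\{D,D^{op}\}$.

\section{Proof of Theorem B}\label{sec:B}

Passing to a finite-index subgroup of $\Gamma$ changes neither the set of admissible subspaces nor the commensurability classes of their quotients, and conjugation in $\operatorname{Isom}(X)$ is harmless. So for manifolds $\Gamma\backslash X$ and $\Gamma'\backslash X$ of types $D$ and $D'$ we may assume that $\Gamma\subset\Gamma_O$ and $\Gamma'\subset\Gamma_{O'}$ are torsion-free of finite index, with maximal orders $O\subset D$ and $O'\subset D'$.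

\subsection{If}
Let $D_1,D_2\in\mathfrak D_S$, and $\Gamma_i\subset\Gamma_{O_i}$ torsion-free of finite index.

\emph{Dimension 3.} By Proposition~\ref{prop:class} and Lemma~\ref{lem:subfields} the same fields $L$ occur. Let $\iota_i:L\to D_i$ be arbitrary embeddings and $C_i,\theta$ as in Proposition~\ref{prop:transfer}. By Corollary~\ref{cor:stab} the stabilizer of $X_{\iota_i(L)}$ in $\Gamma_i$ has finite index in $(C_i\cap O_i)^\times/\{\pm1\}$. Now $\theta(C_1\cap O_1)$ and $C_2\cap O_2$ are orders in $C_2$, so their unit groups are commensurable, and the $\theta$-equivariant isometry of Lemma~\ref{lem:arch} shows that the two quotients are commensurable.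

\emph{Dimension 1.} Circles are commensurable if and only if the ratio of their lengths is rational. Let $\gamma\in O_1^\times$ lie above a nontrivial element of $\Gamma_1$. Then $\gamma$ has infinite order, and $F=\mathbb Q(\gamma)$ has degree $2$ or $4$ and embeds in $D_2$ by some $\iota_2$. The element $\gamma$ is a unit of the ring of integers of $F$, and $\iota_2(F)\cap O_2$ is an order of $\iota_2(F)$, so for some $m\ge1$, $\iota_2(\gamma)^m$ lies in $O_2^\times$ and projects to an element of $\Gamma_2$. This element is nontrivial, hence loxodromic, and $\iota_2(\gamma)^m$ and $\gamma^m$ have the same reduced characteristic polynomial by (F3). By Lemma~\ref{lem:length} its translation length is $m\,\ell(\gamma)$, where $\ell(\gamma)$ is that of $\gamma$. So every commensurability class of circles that occurs in $M_1=\Gamma_1\backslash X$ occurs in $M_2=\Gamma_2\backslash X$. By symmetry (a) holds.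

\subsection{Centralizers are commensurability invariants}

\begin{lemma}\label{lem:claim}
Let {\rm(P)} hold for $D$ and $D'$, let $\Gamma\subset\Gamma_O$ and $\Gamma'\subset\Gamma_{O'}$ be torsion-free of finite index, and let $L\subset D$ and $L'\subset D'$ be imaginary quadratic, with centralizers $C$ and $C'$. If the corresponding $3$-dimensional submanifolds of $\Gamma\backslash X$ and $\Gamma'\backslash X$ are commensurable, then $C\cong C'$ as rings.
\end{lemma}
\begin{proof}
There are an isometry $h:X_L\to X_{L'}$ and finite-index subgroups $\Delta\subset\operatorname{Stab}_\Gamma(X_L)$, $\Delta'\subset\operatorname{Stab}_{\Gamma'}(X_{L'})$ with $h\Delta h^{-1}=\Delta'$ as groups of isometries. Since $O_L^\times$ is finite, the units of $C\cap O$ with $\operatorname{nrd}_C=1$ have finite index in $(C\cap O)^\times$, and likewise for $C'$. So by Corollary~\ref{cor:stab} we may shrink $\Delta$ and $\Delta'$ and assume that they are images of groups of norm-one units of $C\cap O$ and $C'\cap O'$.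

Choose coordinates as in Lemma~\ref{lem:XJ}(i), so that $C_{\mathbb R}$ and $C'_{\mathbb R}$ are $M_2(\mathbb C)$ and $X_L$, $X_{L'}$ are both $X\cap\operatorname{Herm}_2(\mathbb C)$. Then $h$ is an element of $PGL_2(\mathbb C)$, possibly composed with complex conjugation of the entries. In either case $h$ is equivariant for an $\mathbb R$-algebra isomorphism $\eta:C_{\mathbb R}\to C'_{\mathbb R}$ that preserves $SL_2(\mathbb C)$. The kernel of the action of $SL_2(\mathbb C)$ on $\mathbf H^3$ is $\{\pm1\}$, so the full preimages $\tilde\Delta$ and $\tilde\Delta'$ in $SL_2(\mathbb C)$ consist of elements of $C$ and $C'$, and $\eta(\tilde\Delta)=\tilde\Delta'$. The group $\tilde\Delta$ is non-abelian, so $\mathbb Q[\tilde\Delta]\subset C$ has dimension at least $8=\dim C$ by Lemma~\ref{lem:list}. Hence $\mathbb Q[\tilde\Delta]=C$, likewise $\mathbb Q[\tilde\Delta']=C'$, and $\eta(C)=C'$.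
\end{proof}

\subsection{Only if}\label{sub:onlyif}
Assume that $M$, of type $D\in\mathfrak D_S$, and $M'$, of type $D'$, satisfy (a). By Proposition~\ref{prop:class}, $M$ has only submanifolds of dimensions $1$ and $3$.

\emph{$D'$ is a division algebra.} Otherwise, since $D'_{\mathbb R}$ is not split, $D'\cong M_2(B)$ with $B$ a quaternion algebra over $\mathbb Q$ and $B_{\mathbb R}\cong\mathbb H$. Let $O_B\subset B$ be a maximal order. Then $SL_2(\mathbb Z)$ lies in the unit group of the order $M_2(O_B)$, and as a subgroup of $SL_2(\mathbb R)\subset SL_2(\mathbb H)$ it preserves $X\cap\operatorname{Sym}_2(\mathbb R)=\mathbf H^2$ with finite covolume. After a conjugation, a finite-index subgroup maps into $\Gamma'$, so $M'$ has a $2$-dimensional totally geodesic submanifold, contrary to (a).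

So $D'$ has index $4$, which equals its period. Thus $2[D']\ne0$, and (P) holds for $D'$. Put $S'=\{p:\operatorname{inv}_p(D')=\pm\frac14\}$ and $T'=\{p:\operatorname{inv}_p(D')=\frac12\}$; $S'\ne\emptyset$ since the class has order $4$ and $\operatorname{inv}_\infty(D')=\frac12$.

\emph{$T'=\emptyset$.} Suppose $q\in T'$. By weak approximation choose an imaginary quadratic field $L'$ such that $L'_p$ is a field for all $p\in S'$ and $q$ splits in $L'$. All local indices of $D'\otimes L'$ are at most $2$, so $L'$ embeds in $D'$ by (F3), and its centralizer $C'$ is ramified at both places above $q$. By (a) and Lemma~\ref{lem:claim}, $C'\cong C=C_D(L)$ for some imaginary quadratic $L\subset D$. Comparing centers, $L\cong L'$, and the ramified places correspond. But by Lemma~\ref{lem:subfields}(iii) no ramified place of $C$ lies above a prime that splits in $L$, a contradiction.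

So all nonzero finite invariants of $D'$ are of the form $\varepsilon_p/4$ with $\varepsilon_p=\pm1$. Since the sum of the invariants is $0$, the signs satisfy $\sum_{p\in S'}\varepsilon_p\equiv2\pmod4$, in particular $|S'|$ is even, and $D'\in\mathfrak D_{S'}$.

\emph{$S'=S$.} Let $D'\in\mathfrak D_{S'}$ and suppose only that $M$ and $M'$ share one commensurability class of $3$-dimensional submanifolds; under (a) this is the case. Lemma~\ref{lem:claim} gives $C\cong C'$ for the corresponding centralizers. By Lemma~\ref{lem:subfields}(iii) the primes below their ramified places form $S$ and $S'$ respectively, so $S=S'$.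

This proves the ``only if'' part and, together with the ``if'' part, the one-class statement. The count follows from Lemma~\ref{lem:comm}, since manifolds of every type in $\mathfrak D_S$ exist by Selberg's lemma. \qed

\section{Proof of Theorem C}\label{sec:C}

We use the notation of Section~\ref{sec:A}. Let $R_i$ be the right regular representation of $G$ on $L^2(\Gamma_i\backslash G)$. The equality of class numbers proved in Section~\ref{sub:geod} for each length also holds for each $G$-conjugacy class, and this is what the trace formula needs.

\subsection{Counting in conjugacy classes of $G$}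
Let $\kappa$ be a loxodromic conjugacy class of $G=SL_2(\mathbb H)/\{\pm1\}$. By Lemma~\ref{lem:length} the elements of $SL_2(\mathbb H)$ above $\kappa$ are the loxodromic elements whose reduced characteristic polynomial is $\chi(x)$ or $\chi(-x)$, where $\chi$ is determined by $\kappa$ up to this exchange. Let $n_i(\kappa)$ and $P_i(\kappa)$ be the numbers of $\Gamma_i$-classes of elements, respectively primitive elements, of $\Gamma_i$ that lie in $\kappa$. As in Section~\ref{sub:geod}, $2n_i(\kappa)$ is the number of $O_i^\times$-classes of elements of $O_i^\times$ with reduced characteristic polynomial $\chi(x)$ or $\chi(-x)$. These polynomials are powers of the minimal polynomials, so $n_1(\kappa)=n_2(\kappa)$ by Lemma~\ref{lem:classes}. Moreover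
\[
 n_i(\kappa)=\sum_{k\ge1}\ \sum_{\kappa'^k=\kappa}P_i(\kappa').
\]
The term $k=1$ is $P_i(\kappa)$, and the others involve shorter lengths. By induction on the length, $P_1(\kappa)=P_2(\kappa)$ for all $\kappa$.

\subsection{The nontrivial terms of the trace formula}
For $\phi\in C_c^\infty(G)$ the trace formula for the cocompact lattice $\Gamma_i$ reads
\[
 \operatorname{tr}R_i(\phi)=\operatorname{vol}(\Gamma_i\backslash G)\,\phi(1)+\sum_{[\gamma]\ne1}\operatorname{vol}(\Gamma_{i,\gamma}\backslash G_\gamma)\int_{G_\gamma\backslash G}\phi(g^{-1}\gamma g)\,dg,
\]
where $G_\gamma$ and $\Gamma_{i,\gamma}$ are the centralizers of $\gamma$. Write $\gamma=\lambda^k$ with $\lambda$ primitive. Elements of $G_\gamma$ fix both end points of the axis of $\gamma$, so after conjugation $G_\gamma$ lies in $(\mathbb H^\times\times\mathbb H^\times)/\mathbb R^\times=A\times K_0$, where $A\cong\mathbb R$ is the group of the $\operatorname{diag}(s,s^{-1})$, $s>0$, of pure translations along the axis, and $K_0$ is compact. As $A$ is central in $A\times K_0$, it lies in $G_\gamma$, and $G_\gamma=A\times K_\gamma$ with $K_\gamma$ compact. Give $G_\gamma$ the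 product of the measure on $A$ defined by translation length and the measure of total mass $1$ on $K_\gamma$; this is compatible with conjugation. An element of $\Gamma_i$ that commutes with $\gamma$ preserves the axis, so $\Gamma_{i,\gamma}=\langle\lambda\rangle$ and $\operatorname{vol}(\Gamma_{i,\gamma}\backslash G_\gamma)=\ell(\lambda)$, the translation length of $\lambda$. So the term of $[\gamma]$ depends only on $k$ and on the $G$-class of $\lambda$. Since $P_1(\kappa)=P_2(\kappa)$ for all $\kappa$, the nontrivial terms for $i=1$ and $i=2$ have the same sum.

\subsection{Volumes and spectra}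
Let $h_t(d(x,y))$ be the heat kernel of $\mathbf H^5$. On $M_i$ the heat kernel is obtained by summing over $\Gamma_i$, so, with all terms positive,
\[
 \sum_je^{-t\lambda_j(M_i)}=\operatorname{vol}(M_i)\,h_t(0)+\sum_{[\gamma]\ne1}\int_{\Gamma_{i,\gamma}\backslash X}h_t(d(x,\gamma x))\,dx,
\]
where the $\lambda_j(M_i)$ are the eigenvalues of the Laplacian on functions, with multiplicity. For $\gamma=\lambda^k$ as above, the integrand is invariant under the translations in $A$, and the part of $X$ between two hyperplanes orthogonal to the axis, at distance $\ell(\lambda)$, is a fundamental domain for $\Gamma_{i,\gamma}=\langle\lambda\rangle$. So the integral is $\ell(\lambda)$ times a quantity that depends only on $t$ and the $G$-class of $\gamma$, and the sum over $[\gamma]\ne1$ is the same for $i=1,2$. Hence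
\[
 \sum_je^{-t\lambda_j(M_1)}-\sum_je^{-t\lambda_j(M_2)}=\big(\operatorname{vol}M_1-\operatorname{vol}M_2\big)h_t(0).
\]
By spherical inversion on $\mathbf H^5$, with some constant $c>0$,
\[
 h_t(0)=c\int_{\mathbb R}e^{-t(4+r^2)}r^2(r^2+1)\,dr\ \sim\ c'\,t^{-3/2}e^{-4t}\qquad(t\to\infty),\quad c'>0,
\]
as the substitution $r=u/\sqrt t$ shows. If the volumes differed, the left-hand side would be a not identically vanishing sum $\sum_\lambda m_\lambda e^{-\lambda t}$ with $m_\lambda\in\mathbb Z$ and $\lambda$ in a discrete set tending to infinity. It would be asymptotic to $m_{\lambda_0}e^{-\lambda_0t}$ for the least $\lambda_0$ with $m_{\lambda_0}\ne0$, which is incompatible with the factor $t^{-3/2}$. So the volumes agree. Then the two sums of exponentials agree for all $t>0$, so $M_1$ and $M_2$ are isospectral. Since also $\operatorname{vol}(\Gamma_1\backslash G)=\operatorname{vol}(\Gamma_2\backslash G)$, the trace formula now gives $\operatorname{tr}R_1(\phi)=\operatorname{tr}R_2(\phi)$ for all $\phi\in C_c^\infty(G)$.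

\subsection{Equivalence of representations}
As $\Gamma_i$ is cocompact, $R_i=\bigoplus_\pi m_i(\pi)\pi$ with finite multiplicities, and $R_i(f)$ is trace class, in particular Hilbert--Schmidt, for $f\in C_c^\infty(G)$. Remove the common part $\bigoplus_\pi\min(m_1(\pi),m_2(\pi))\,\pi$ from both. The remainders $R_1',R_2'$ have no common constituent, and still $\operatorname{tr}R_1'(\phi)=\operatorname{tr}R_2'(\phi)$. For $f_1,f_2\in C_c^\infty(G)$ put $\phi=f_2^{*}\ast f_1$ with $f_2^{*}(u)=\overline{f_2(u^{-1})}$, so that $R(\phi)=R(f_2)^*R(f_1)$ for all unitary representations $R$. We obtain for the Hilbert--Schmidt inner products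
\[
 \langle R_1'(f_1),R_1'(f_2)\rangle=\langle R_2'(f_1),R_2'(f_2)\rangle .
\]
So $R_1'(f)\mapsto R_2'(f)$ is well defined and extends to a surjective isometry $\mathcal H_1\to\mathcal H_2$ of the Hilbert--Schmidt closures of $\{R_i'(f):f\in C_c^\infty(G)\}$. For $x\in G$, left multiplication by $R_i'(x)$ sends $R_i'(f)$ to $R_i'(f_x)$ with $f_x(u)=f(x^{-1}u)$, so the isometry is $G$-equivariant. Under left multiplication, the Hilbert--Schmidt operators on the space of $R_i'$ form a multiple of $R_i'$, so every constituent of $\mathcal H_i$ is a constituent of $R_i'$. If one of the $R_i'$ were nonzero, then, as $R_i'(f)\ne0$ for a suitable $f$ (from an approximate identity), $\mathcal H_1\cong\mathcal H_2$ would be nonzero and $R_1'$, $R_2'$ would share a constituent, a contradiction. Hence $R_1'=R_2'=0$ and $R_1\cong R_2$. This proves Theorem~C. \qed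

\begin{thebibliography}{1}
\bibitem{McR} D. B. McReynolds, \emph{Geometric spectra and commensurability}, arXiv:1401.1516 (2014).
\end{thebibliography}

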